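
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Extension-critical prefix normal words are rare}


\begin{abstract}
A binary word is prefix normal if no factor contains more $1$s than the prefix of the same length. A prefix normal word is extension-critical if appending the letter $1$ destroys this property. We prove that the proportion of extension-critical words among the prefix normal words of length $n$ is $O(\ln^2 n/\sqrt n)$. In particular it tends to $0$, as conjectured by Burcsi, Fici, Lipt\'ak, Ruskey and Sawada. We also show that this proportion is $O(\ln^2 n/n)$ for most $n$, and that it is not $o(\ln n/n)$.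
\end{abstract}

\section{Introduction}

\subsection{The question}

A word $w$ over $\{0,1\}$ is called \emph{prefix normal} if no factor of $w$ has more $1$s than the prefix of $w$ of the same length. In other words, for every length $k\le|w|$ the largest number of $1$s in a factor of length $k$ is attained by the prefix of length $k$. Let $\mathrm{pnw}(n)$ be the number of prefix normal words of length $n$.

Prefixes of prefix normal words are prefix normal, so these words form a tree in which the children of $w$ are the prefix normal words among $w0$ and $w1$. If $w$ is prefix normal, so is $w0$: removing the last letter from a factor that ends in the new $0$ loses no $1$ and leaves a factor of $w$, which has no more $1$s than the prefix of its length, and so no more than the prefix that is one letter longer. The word $w1$ may or may not be prefix normal. If it is not, $w$ is called \emph{extension-critical}. Let $\mathrm{ecrit}(n)$ be the number of extension-critical words of length $n$. Counting children gives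
\begin{equation}\label{eq:rec}
\mathrm{pnw}(n+1)=2\,\mathrm{pnw}(n)-\mathrm{ecrit}(n)\qquad(n\ge1).
\end{equation}
For instance, the prefix normal words of length $3$ are $000$, $100$, $101$, $110$, $111$. Here $000$ and $101$ are extension-critical, because $0001$ contains a $1$ but starts with $0$, and $1011$ contains $11$ but starts with $10$. The other three can be extended by $1$, so $\mathrm{pnw}(4)=2\cdot5-2=8$.

Write $\ln$ for the natural logarithm and put
\[
q_n=\frac{\mathrm{ecrit}(n)}{\mathrm{pnw}(n)},\qquad r_n=\frac{\mathrm{pnw}(n)}{2^n},\qquad \lambda_n=\ln\frac1{r_n}\ge0 .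
\]
By \eqref{eq:rec}, $r_{n+1}=r_n(1-q_n/2)$, and $r_1=1$. So $q_n$ measures how far the tree is from doubling at level $n$, and iterating gives
$\mathrm{pnw}(n)=2\prod_{i=1}^{n-1}(2-q_i)$. On $[0,1]$ we have $\frac q2\le-\ln(1-\frac q2)\le q\ln2$; the second inequality holds because the middle function is convex and the two sides agree at $0$ and $1$. Hence
\begin{equation}\label{eq:sum}
\tfrac12\sum_{i<n}q_i\ \le\ \lambda_n\ \le\ \ln2\sum_{i<n}q_i .
\end{equation}

It is known that $2^{n-4\sqrt{n\lg n}}\le\mathrm{pnw}(n)\le2^{n-\lg n+1}$ for large $n$, where $\lg$ is the logarithm to base $2$, and that $\liminf_n q_n=0$. The first of these bounds gives $\lambda_n=o(n)$, so by \eqref{eq:sum} the \emph{average} of $q_1,\dots,q_n$ tends to $0$, and one expects $q_n\to0$. This is the conjecture posed in \cite{BFLRS}: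
\[
\lim_{n\to\infty}\frac{\mathrm{ecrit}(n)}{\mathrm{pnw}(n)}=0 .
\]
What averaging cannot exclude is a sparse set of lengths $n$ at which $q_n$ is large. A proof has to look at one fixed length $n$.

\subsection{Results}

Let $\Lambda_n=\max(\lambda_n,2\ln n)$.

\begin{theorem}\label{thm:main}
There are absolute constants $C_0,C_1$ such that for all $n\ge2$:
\begin{enumerate}
\item[(a)] $\lambda_n\le C_0\ln^2n$;
\item[(b)] $q_n\le C_1\Lambda_n/\sqrt n$.
\end{enumerate}
Hence
\[
\frac{\mathrm{ecrit}(n)}{\mathrm{pnw}(n)}=O\!\left(\frac{\ln^2n}{\sqrt n}\right)\longrightarrow0 ,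
\]
and the conjecture is true.
\end{theorem}

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] There is $c>0$ with $\lambda_n\ge c\ln^2n$ for all large $n$. So $\lambda_n=\Theta(\ln^2n)$ and $\sum_{i<n}q_i=\Theta(\ln^2n)$.
\item[(b)] $\limsup_n\dfrac{n\,q_n}{\ln n}>0$ and $\liminf_n\dfrac{n\,q_n}{\ln n}<\infty$. In particular no bound $q_n=o(\ln n/n)$ holds.
\item[(c)] There is $C$ such that for all $R\ge2$ and $B>0$,
\[
\#\{n\in[R,2R):\ q_n>B\ln^2R/R\}\le CR/B .
\]
\end{enumerate}
\end{theorem}

The estimate $\lambda_n=\Theta(\ln^2n)$ is due to Balister and Gerke \cite{BG}; we prove what we need from scratch. By Theorem~\ref{thm:compl}(b), a bound of order $\ln n/n$ for all $n$ would be best possible. We do not claim such a bound: what we prove is $O(\ln^2n/\sqrt n)$ for every $n$, and $O(\ln^2n/n)$ for most $n$ in the sense of~(c).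

\subsection{Plan}

Section~\ref{sec:prelim} gives the criterion for criticality: for some $i<n/2$, the suffix of length $i$ has as many $1$s as the prefix of length $i+1$. Section~\ref{sec:toy} treats one value of $i$ at a time. There the two mechanisms of the proof, \emph{repetition} and the \emph{top-layer bound}, are visible with few technicalities, and one sees why neither suffices alone and why the different $i$ must be grouped. Section~\ref{sec:lower} proves Theorem~\ref{thm:main}(a), Section~\ref{sec:binom} contains two lemmas about layers of the cube, and Section~\ref{sec:main} proves Theorem~\ref{thm:main}(b). Theorem~\ref{thm:compl} is proved in Section~\ref{sec:compl}.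

\section{Preliminaries}\label{sec:prelim}

\textbf{Conventions.} $|v|$ is the length of a word $v$ and $|v|_1$ its number of $1$s. $P_w(k)$ and $S_w(k)$ are the numbers of $1$s in the prefix and in the suffix of $w$ of length $k$. We write ``pn'' for prefix normal and ``critical'' for extension-critical. ``Uniform'' words have independent fair bits. A set $D\subseteq\{0,1\}^k$ is \emph{decreasing} if changing a $1$ to a $0$ in an element of $D$ always gives an element of $D$.

\begin{lemma}\label{lem:pairs}
A word $w$ of length $n$ is pn if and only if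
\[
P_w(a+b)\le P_w(a)+P_w(b)\qquad\text{for all }1\le a\le b\text{ with }a+b\le n .
\]
\end{lemma}

\begin{proof}
The factor of length $a$ that starts after position $b$ has $P_w(a+b)-P_w(b)$ ones. So pn means the inequality for all $a,b\ge0$ with $a+b\le n$. It is symmetric in $a$ and $b$, and trivial for $a=0$.
\end{proof}

So only factors that are disjoint from the prefix of the same length, and hence of length at most $n/2$, have to be tested.

\begin{lemma}\label{lem:crit}
A pn word $w$ of length $n\ge1$ is critical if and only if $S_w(i)\ge P_w(i+1)$ for some integer $0\le i\le(n-1)/2$. For $i=0$ this happens only for $w=0^n$.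
\end{lemma}

\begin{proof}
Since $w$ is pn, the condition of Lemma~\ref{lem:pairs} for $w1$ has to be checked only when $a+b=n+1$. In that case $a,b\le n$ and $P_{w1}(n+1)-P_w(b)=1+S_w(n-b)=1+S_w(a-1)$. So $w1$ is pn if and only if $1+S_w(a-1)\le P_w(a)$ for all $1\le a\le(n+1)/2$, and $w$ is critical if and only if $S_w(a-1)\ge P_w(a)$ for some such $a$. Put $i=a-1$. For $i=0$ the condition reads $P_w(1)=0$, and a pn word that starts with $0$ contains no $1$.
\end{proof}

In a pn word $S_w(i)\le P_w(i)\le P_w(i+1)$. So criticality means \emph{equality} throughout for some $i\le(n-1)/2$: the suffix just reaches the maximum that is allowed. We say that $w$ \emph{touches at $i$} if $S_w(i)\ge P_w(i+1)$.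

\medskip
\textbf{Standard tools.}
\begin{itemize}
\item \emph{Hoeffding's inequality.} If $X_1,\dots,X_l$ are independent and $X_i$ takes values in an interval of length $c_i$, then $\Pr\bigl(\sum(X_i-EX_i)\ge t\bigr)\le e^{-2t^2/\sum c_i^2}$ for $t\ge0$, and the same bound holds for the lower tail.
\item \emph{Harris' inequality.} Under the uniform measure on $\{0,1\}^M$, if $A$ is decreasing and $F\ge0$ is coordinatewise nondecreasing, then $E[\mathbf 1_AF]\le\Pr(A)\,E[F]$.
\item \emph{Paley--Zygmund inequality.} If $V\ge0$ and $0<EV^2<\infty$, then $\Pr(V\ge\theta EV)\ge(1-\theta)^2(EV)^2/EV^2$ for $0\le\theta\le1$.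
\item \emph{Entropy.} For a random variable $X$ with finitely many values, $H(X)=-\sum_x\Pr(X=x)\ln\Pr(X=x)$ (with $0\ln0=0$) is at most the logarithm of the number of values, and it is additive over independent components. If $\mathcal E$ is an event determined by $X$, with $\Pr(\mathcal E)=\alpha$, then $H(X)\le\ln2+\alpha H(X\mid\mathcal E)+(1-\alpha)H(X\mid\mathcal E^c)$. Here $H(X\mid\mathcal E)$ is the entropy of the conditional law of $X$ given $\mathcal E$, and a term of weight $0$ is omitted.
\end{itemize}

\section{Touching at one length}\label{sec:toy}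

Fix $n\ge2$ and put $N=\lceil n/2\rceil$, $M=\lfloor n/2\rfloor$, so $N-1\le M\le N$. Write words of length $n$ as $w=ux$ with $|u|=N$, $|x|=M$. For pn $u$ let
\[
A_u=\{x\in\{0,1\}^M:\ ux\text{ is pn}\},\qquad\text{so that}\qquad \mathrm{pnw}(n)=\sum_{u\text{ pn}}|A_u| .
\]

\begin{lemma}\label{lem:dec}
For every pn $u$ of length $N$ the set $A_u$ is nonempty and decreasing.
\end{lemma}

\begin{proof}
The word $u0^M$ is pn, so $0^M\in A_u$. In Lemma~\ref{lem:pairs} only pairs with $a\le b$, $a+b\le n$ occur, so $a\le M\le N$ and the condition can be written $P_w(a+b)-P_w(b)\le P_u(a)$. The left side counts the ones in a factor of $w=ux$, so it is nondecreasing in $x$, and the right side depends on $u$ alone.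
\end{proof}

This is the reason for cutting in the middle: once $u$ is fixed, every bound that $x$ has to respect is a fixed number. The same holds for touching. The relevant $i$ in Lemma~\ref{lem:crit} satisfy $i\le N-1\le M$, so $w=ux$ touches at $i$ if and only if $S_x(i)\ge P_u(i+1)$.

The rest of this section is an informal explanation of the proof; later sections use only the notation and Lemma~\ref{lem:dec}. Fix one $i$ with $1\le i\le N-1$ and a pn word $u$, and let $m=P_u(i+1)$. How many $x\in A_u$ touch at $i$?

\medskip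
\textbf{Repetition.} Let $\varepsilon$ be the probability that $i$ uniform bits contain at least $m$ ones. Cut $x$ into $\lfloor M/(i+1)\rfloor$ blocks of length $i+1$ and a remainder. If a block ends in $1$ and its first $i$ letters contain at least $m$ ones, then the block has more than $m=P_u(i+1)$ ones and $ux$ is not pn. For a uniform block this has probability $\varepsilon/2$, so
\[
|A_u|\le2^M(1-\varepsilon/2)^{\lfloor M/(i+1)\rfloor}.
\]
Hence if $\varepsilon$ is much larger than $i\Lambda_n/M$, then $|A_u|$ is much smaller than $2^Me^{-\Lambda_n}\le2^M r_n$, and such prefixes $u$ together account for only a small part of all pn words. For the remaining $u$, a \emph{uniform} $x$ touches at $i$ with probability $O(i\Lambda_n/n)$.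

The smallest case is $i=1$. For $u\ne0^N$ we have $m=P_u(2)\in\{1,2\}$. If $m=2$, no $x$ touches at $1$. If $m=1$, then $u$ starts with $10$ and $x$ must avoid the factor $11$, so $|A_u|\le2^M(3/4)^{\lfloor M/2\rfloor}$. Therefore at most $2^n(3/4)^{\lfloor M/2\rfloor}$ pn words other than $0^n$ touch at $1$, which for large $n$ is negligible against $\mathrm{pnw}(n)\ge2^ne^{-C_0\ln^2n}$.

\medskip
\textbf{The top layer.} At the other extreme $i=N-1$ there is at most one block and repetition gives nothing. But touching requires an exact value. Write $x=gh$ with $|h|=i$, and fix $g$. The set $D=\{h:gh\in A_u\}$ is decreasing and all its elements have at most $m$ ones; an element $x=gh$ of $A_u$ touches at $i$ exactly if $|h|_1=m$. So we ask for the largest possible proportion of the top layer in a decreasing set. For $i=2$ and $m=1$, the set $D$, if nonempty, contains $00$ and lies in $\{00,01,10\}$, so the proportion is at most $2/3$. In general, for $0\le m\le i$ (Lemma~\ref{lem:layer}), the extreme case is the full ball $\{|h|_1\le m\}$, with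 proportion
\[
\varphi_i(m)=\frac{\Pr(X=m)}{\Pr(X\le m)},\qquad X\sim\mathrm{Bin}(i,\tfrac12).
\]
For even $i$ and $m=i/2$ this is at most $2\cdot2^{-i}\binom i{i/2}$, of order $i^{-1/2}$. So the top-layer bound is good for large $i$ and $m$ near $i/2$, while for $i=1$, $m=1$ it gives only $\frac12$.

\medskip
\textbf{Combining the two.} For all but a negligible part of the pn words, $m$ is at least $i/2$ minus a term of order $\sqrt{i\Lambda_n}$, and if $m$ exceeds $i/2$ by a large multiple of $\sqrt{i\Lambda_n}$, then $\varphi_i(m)$ is negligible. For the remaining $m$, those within order $\sqrt{i\Lambda_n}$ of $i/2$, the proportion $\varphi_i(m)$ is at most of order $\sqrt{\Lambda_n/i}$ times the tail $\varepsilon=\Pr(X\ge m)$ (Lemma~\ref{lem:hazard}). The two mechanisms then multiply: for typical $u$ and up to negligible terms, the proportion of $A_u$ that touches at $i$ is of order at most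
\[
\sqrt{\Lambda_n/i}\;\cdot\min(1,\,i\Lambda_n/n).
\]
This is small for every $i$. Its sum over all $i\le n/2$, however, contains $\sum_{n/\Lambda_n<i\le n/2}\sqrt{\Lambda_n/i}$, which is of order $\sqrt{n\Lambda_n}$, so a union bound over $i$ is useless. If instead all $i$ in a dyadic range $[k,2k)$ could be handled together at the cost of one, the sum would run over powers of two and give $O(\Lambda_n/\sqrt n)$. This is what Section~\ref{sec:main} does. The new difficulty is that the threshold $m$ for the last $k$ letters then depends on the preceding letters $g$, whose distribution in $A_u$ is unknown. Harris' inequality will allow us to replace it by the uniform one.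

\section{Many prefix normal words}\label{sec:lower}

To show $\lambda_n\le C_0\ln^2n$ we exhibit a random word that is pn with probability at least $\frac34$ and is close to uniform in entropy. The prefix of length $a$ must beat up to $n$ competing factors, whose numbers of ones fluctuate by about $\sqrt a$, so it suffices to give it an excess of order $\sqrt{a\ln n}$ at every $a$. A density of ones equal to $\frac12+\frac12\sqrt{s/i}$ at position $i$, with $s$ a multiple of $\ln n$, provides this. The entropy lost at position $i$ is at most $s/i$, for a total of order at most $s\ln n$, that is, $\ln^2n$.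

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $s=1000\ln n$ and let $w_1,\dots,w_n$ be independent with
\[
\Pr(w_i=1)=p_i=\tfrac12\bigl(1+\min(1,\sqrt{s/i})\bigr),
\]
which is nonincreasing in $i$. Let $\nu$ be the law of $w=w_1\cdots w_n$.

\emph{Claim: $\nu(w\text{ is pn})\ge\frac34$.} Fix $1\le a\le b$ with $a+b\le n$. If $a\le s$, the first $a$ letters are $1$ and $P_w(a+b)\le P_w(b)+a=P_w(b)+P_w(a)$. Let $a>s$ and put
\[
T=P_w(a)+P_w(b)-P_w(a+b)=\sum_{i\le a}w_i-\sum_{b<i\le a+b}w_i .
\]
As $b\ge a$, this involves $2a$ different, hence independent, letters, and by monotonicity $ET\ge\sum_{i\le a}(p_i-p_{a+i})$ with all terms nonnegative. Consider the terms with $a/2\le i\le a$, of which there are at least $a/2$.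
\begin{itemize}
\item If $i\ge s$, then $a+i\ge2i$ gives $p_i-p_{a+i}\ge\frac12\sqrt{s/i}\,\bigl(1-\frac1{\sqrt2}\bigr)\ge0.09\sqrt{s/a}$.
\item If $i<s$, then $p_i=1$ and $a+i\ge\frac32a>\frac32s$, so $p_i-p_{a+i}\ge\frac12\bigl(1-\sqrt{2/3}\bigr)\ge0.09\ge0.09\sqrt{s/a}$.
\end{itemize}
So $ET\ge\frac a2\cdot0.09\sqrt{s/a}=0.045\sqrt{sa}$, and Hoeffding's inequality gives
\[
\Pr(T<0)\le e^{-2(ET)^2/(2a)}\le e^{-0.002s}=n^{-2}.
\]
The number of pairs $(a,b)$ is $\sum_{1\le a\le n/2}(n-2a+1)\le n^2/4$. By Lemma~\ref{lem:pairs}, $w$ fails to be pn with probability at most $\frac14$.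

\emph{Entropy.} Let $\alpha=\nu(w\text{ is pn})\ge\frac34$. Since $\ln\mathrm{pnw}(n)=n\ln2-\lambda_n$,
\[
H(\nu)\le\ln2+\alpha\,(n\ln2-\lambda_n)+(1-\alpha)\,n\ln2,
\quad\text{i.e.}\quad
\alpha\lambda_n\le\ln2+\bigl(n\ln2-H(\nu)\bigr).
\]
By independence $n\ln2-H(\nu)=\sum_i\bigl[p_i\ln(2p_i)+(1-p_i)\ln(2(1-p_i))\bigr]$. By concavity of the logarithm, the $i$th term is at most
\[
\ln\bigl(2p_i^2+2(1-p_i)^2\bigr)=\ln\bigl(1+(2p_i-1)^2\bigr)\le(2p_i-1)^2\le s/i .
\]
Hence $n\ln2-H(\nu)\le s(1+\ln n)$ and
\[
\lambda_n\le\tfrac43\bigl(\ln2+1000\ln n\,(1+\ln n)\bigr)\le C_0\ln^2n\qquad(n\ge2).\qedhere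
\]
\end{proof}

\section{The top layer and the binomial tail}\label{sec:binom}

For $k\ge1$ let $X\sim\mathrm{Bin}(k,\frac12)$. For integers $m$ put $\psi_k(m)=\Pr(X\ge m)$ and
\[
\varphi_k(m)=\frac{\Pr(X=m)}{\Pr(X\le m)}\ (0\le m\le k),\qquad\varphi_k(m)=1\ (m<0),\qquad\varphi_k(m)=0\ (m>k).
\]
The function $\varphi_k$ is nonincreasing. Indeed, for $0\le m\le k$,
\[
\frac1{\varphi_k(m)}=\sum_{d=0}^m\binom k{m-d}\Big/\binom km=\sum_{d=0}^m\ \prod_{t=0}^{d-1}\frac{m-t}{k-m+t+1},
\]
and as $m$ grows, the number of terms and each term do not decrease; moreover $0\le\varphi_k\le1$, which takes care of $m<0$ and $m>k$. We also note that $\varphi_k(m)\le2\Pr(X=m)$ for $m\ge k/2$, because then $\Pr(X\le m)\ge\frac12$.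

\begin{lemma}\label{lem:layer}
Let $D\subseteq\{0,1\}^k$ be decreasing and let $m$ be an integer such that $|h|_1\le m$ for all $h\in D$. Then $\#\{h\in D:|h|_1=m\}\le\varphi_k(m)\,|D|$.
\end{lemma}

\begin{proof}
If $m<0$, then $D=\emptyset$; if $m>k$, the left side is $0$. Let $0\le m\le k$ and $D_l=\{h\in D:|h|_1=l\}$. For $l\ge1$, each $h\in D_l$ has $l$ lower neighbors (change a $1$ to $0$), all in $D_{l-1}$, and each element of $D_{l-1}$ has $k-l+1$ upper neighbors. Counting pairs of neighbors, $l|D_l|\le(k-l+1)|D_{l-1}|$. As $\binom kl/\binom k{l-1}=(k-l+1)/l$, this says that $|D_l|/\binom kl$ is nonincreasing in $l$. Hence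
\[
|D|=\sum_{l\le m}|D_l|\ge\frac{|D_m|}{\binom km}\sum_{l\le m}\binom kl=\frac{|D_m|}{\varphi_k(m)} .\qedhere
\]
\end{proof}

Without monotonicity nothing of the sort holds: $D$ could consist of its top layer alone.

The next lemma compares $\varphi_k(m)$, the bound on the proportion that touches, with the tail $\psi_k(m)$, which repetition controls. The idea is that near the middle of the binomial distribution consecutive probabilities change by a factor $1-O(Y/k)$ at worst, so about $k/Y$ neighbors of $m$ on either side carry a comparable probability.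

\begin{lemma}\label{lem:hazard}
If $Y\ge\sqrt k$ and $m$ is an integer with $|m-\frac k2|\le Y$, then $\varphi_k(m)\le160\,\frac Yk\,\psi_k(m)$.
\end{lemma}

\begin{proof}
If $m\le k/2$, then $\psi_k(m)\ge\frac12$ and $\varphi_k(m)\le1\le2\psi_k(m)$. If $m\ge k/2$, then $\varphi_k(m)\le2\Pr(X=m)\le2\psi_k(m)$. So the claim holds if $Y\ge k/80$.

Let $Y<k/80$; then $0\le m\le k$. For integers $0\le t<Y$ both
\[
\frac{k-m-t}{m+t+1}\qquad\text{and}\qquad\frac{m-t}{k-m+t+1}
\]
are at least
\[
\frac{k/2-Y-t}{k/2+Y+t+1}=1-\frac{2Y+2t+1}{k/2+Y+t+1}\ \ge\ 1-\frac{4Y+1}{k/2}\ \ge\ 1-\frac{10Y}k>0 ,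
\]
where we used $Y\ge\sqrt k\ge1$. These fractions are the ratios $\binom k{m+t+1}/\binom k{m+t}$ and $\binom k{m-t-1}/\binom k{m-t}$. Let $d_0=\lfloor k/(20Y)\rfloor$. Since $k\le Y^2$, we have $d_0\le Y/20$, so for $0\le d\le d_0$
\[
\binom k{m\pm d}\ge\Bigl(1-\frac{10Y}k\Bigr)^d\binom km\ge\Bigl(1-\frac{10dY}k\Bigr)\binom km\ge\frac12\binom km .
\]
Summing over $d$, both $\Pr(X\ge m)$ and $\Pr(X\le m)$ are at least $\frac{d_0+1}2\Pr(X=m)\ge\frac k{40Y}\Pr(X=m)$. If $m\ge k/2$, then $\varphi_k(m)\le2\Pr(X=m)\le\frac{80Y}k\psi_k(m)$. If $m<k/2$, then $\varphi_k(m)\le\frac{40Y}k\le\frac{80Y}k\psi_k(m)$.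
\end{proof}

The condition $Y\ge\sqrt k$ is natural: for even $k$ and $m=k/2$, $\varphi_k(m)$ has order $k^{-1/2}$ while $\psi_k(m)\le1$, so the inequality fails if $Y$ is much smaller than $\sqrt k$.

\section{Critical words of a fixed length}\label{sec:main}

We prove Theorem~\ref{thm:main}(b). Fix $n\ge2$, write $\Lambda=\Lambda_n$, and keep the notation $N,M,u,x,A_u$ of Section~\ref{sec:toy}, where $u$ is always a pn word of length $N$. Two properties of $\Lambda$ are used. Since $\Lambda\ge\lambda_n$, a set of at most $2^ne^{-2\Lambda}$ words contains a proportion at most $e^{\lambda_n-2\Lambda}\le e^{-\Lambda}$ of the pn words of length $n$. Since $\Lambda\ge2\ln n$, this is at most $n^{-2}$, small enough for union bounds over $n$ such sets.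

For a power of two $k\in\{1,2,4,\dots\}$ with $k\le N-1$ put $I_k=\{i:k\le i\le\min(2k-1,N-1)\}$ and
\[
B_k(u)=\{x:\ S_x(i)\ge P_u(i+1)\text{ for some }i\in I_k\},\qquad\varepsilon_k(u)=\Pr(x\in B_k(u))\ \text{ for uniform }x .
\]
So $x\in B_k(u)$ means that $ux$ touches at some $i\in I_k$. The sets $I_k$ cover $1\le i\le N-1$. By Lemma~\ref{lem:crit}, if $ux\ne0^n$ is critical, then $x\in A_u\cap B_k(u)$ for some $k$.

\subsection{Comparison with a uniform suffix}

Let $x=gh$ with $|h|=k$, which is possible as $k\le N-1\le M$. For $i\in I_k$ the suffix of length $i$ consists of $h$ and the last $i-k$ letters of $g$, so $S_x(i)=|h|_1+S_g(i-k)$. Put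
\[
m(g)=\min_{i\in I_k}\bigl(P_u(i+1)-S_g(i-k)\bigr).
\]
Then $x\in B_k(u)$ if and only if $|h|_1\ge m(g)$. If $x\in A_u$, then $S_x(i)\le P_u(i)\le P_u(i+1)$ for all $i\in I_k$, i.e.\ $|h|_1\le m(g)$. So
\[
A_u\cap B_k(u)=\{gh\in A_u:\ |h|_1=m(g)\}:
\]
for the whole dyadic range, touching is again the event of being in a top layer. For fixed $g$ the set $\{h:gh\in A_u\}$ is decreasing (Lemma~\ref{lem:dec}) and all its elements have at most $m(g)$ ones. Lemma~\ref{lem:layer}, summed over $g$, gives
\[
|A_u\cap B_k(u)|\le\sum_{gh\in A_u}\varphi_k(m(g)) .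
\]
On the right, $g$ is distributed as in $A_u$, about which we know little. But $m(g)$ is nonincreasing in $g$ and $\varphi_k$ is nonincreasing, so $\varphi_k(m(g))$ is a nondecreasing function of $x$, while $A_u$ is decreasing. By Harris' inequality,
\begin{equation}\label{eq:phi}
\frac{|A_u\cap B_k(u)|}{|A_u|}\le\Phi_k(u):=E\,\varphi_k(m(g)),\qquad\text{while}\qquad\varepsilon_k(u)=E\,\psi_k(m(g)),
\end{equation}
where both expectations are over \emph{uniform} $g$. The second formula holds because $g$ and $h$ are independent for uniform $x$. It remains to bound $\varepsilon_k(u)$ by repetition, and $\Phi_k(u)$ by $\varepsilon_k(u)$ through Lemma~\ref{lem:hazard}.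

\subsection{Typical prefixes}

If $2k\le M$, then $2k-1\le N-1$; in particular $k\le N-1$ and $\varepsilon_k(u)$ is defined. Call a pn word $u$ of length $N$ \emph{good} if
\begin{enumerate}
\item[(G1)] $\varepsilon_k(u)\le16k\Lambda/M$ for every power of two $k$ with $2k\le M$;
\item[(G2)] $P_u(i)\ge\frac i2-\sqrt{i\Lambda}$ for all $1\le i\le N$.
\end{enumerate}

\begin{lemma}\label{lem:good}
The pn words $ux$ of length $n$ for which $u$ is not good form a proportion at most $2/n$ of all pn words of length $n$.
\end{lemma}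

\begin{proof}
\emph{Violation of (G1).} Let $2k\le M$. Then $I_k=\{k,\dots,2k-1\}$ and $B_k(u)$ depends only on the last $2k-1$ letters of $x$. Cut $x$ into $\lfloor M/2k\rfloor\ge M/4k$ blocks of length $2k$, discarding a remainder. Suppose that a block equals $z1$ with $|z|=2k-1$ and $S_z(i)\ge P_u(i+1)$ for some $k\le i\le2k-1$. Then its suffix of length $i+1\le2k\le N$ has more than $P_u(i+1)$ ones, so $ux$ is not pn. For a uniform block this has probability $\varepsilon_k(u)/2$. By independence of the blocks,
\[
|A_u|\,2^{-M}\le\bigl(1-\varepsilon_k(u)/2\bigr)^{M/4k}\le e^{-\varepsilon_k(u)M/8k}.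
\]
If $\varepsilon_k(u)>16k\Lambda/M$, then $|A_u|\le2^Me^{-2\Lambda}$. As there are at most $2^N$ words $u$, all $u$ with this property contribute at most $2^ne^{-2\Lambda}$ pn words, a proportion at most $n^{-2}$. There are at most $n$ values of $k$, which gives a total proportion of at most $1/n$.

\emph{Violation of (G2).} By Hoeffding's inequality, for each $i$ at most $2^ne^{-2\Lambda}$ words of length $n$ have fewer than $\frac i2-\sqrt{i\Lambda}$ ones in the prefix of length $i$. The $N\le n$ values of $i$ give a proportion of at most $n\cdot n^{-2}=1/n$ of the pn words.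
\end{proof}

\subsection{Bounding $\Phi_k(u)$ for good $u$}

Let $u$ be good and $Y=3\sqrt{k\Lambda}$. Since $\Lambda\ge2\ln2>1$, we have $Y\ge\sqrt k$. We split $E\varphi_k(m(g))$ according to the position of $m(g)$.

\emph{The case $m(g)<\frac k2-Y$ is unlikely.} For each $l=i-k$ with $i\in I_k$ and $l\ge1$ we have $l\le k-1$, and by Hoeffding's inequality
\[
\Pr\bigl(S_g(l)>\tfrac l2+\sqrt{k\Lambda}\bigr)\le e^{-2k\Lambda/l}\le e^{-2\Lambda}\le n^{-4}.
\]
So, outside an event of probability at most $kn^{-4}\le n^{-3}$, (G2) and $i+1\le2k$ give for all $i\in I_k$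
\[
P_u(i+1)-S_g(i-k)\ge\tfrac i2-\sqrt{2k\Lambda}-\tfrac{i-k}2-\sqrt{k\Lambda}\ge\tfrac k2-Y ,
\]
i.e.\ $m(g)\ge\frac k2-Y$. On the exceptional event we use $\varphi_k\le1$.

\emph{If $m(g)>\frac k2+Y$,} then, with $X\sim\mathrm{Bin}(k,\frac12)$,
\[
\varphi_k(m(g))\le2\Pr\bigl(X\ge\tfrac k2+Y\bigr)\le2e^{-2Y^2/k}=2e^{-18\Lambda}\le2n^{-3}.
\]

\emph{If $|m(g)-\frac k2|\le Y$,} then Lemma~\ref{lem:hazard} gives $\varphi_k(m(g))\le480\sqrt{\Lambda/k}\;\psi_k(m(g))$.

Taking expectations and using $E\psi_k(m(g))=\varepsilon_k(u)$ from \eqref{eq:phi}, we obtain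
\begin{equation}\label{eq:Phibound}
\Phi_k(u)\le480\sqrt{\Lambda/k}\;\varepsilon_k(u)+3n^{-3},\qquad\varepsilon_k(u)\le\min\bigl(1,\,16k\Lambda/M\bigr).
\end{equation}
The last bound is (G1) if $2k\le M$. If $2k>M$, the minimum is $1$, and the bound is trivial.

\subsection{Summation}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Put $K=M/(16\Lambda)$, so that $16k\Lambda/M=k/K$. Over powers of two $k\ge1$, the two sums in the middle below are geometric with ratios $\sqrt2$ and $1/\sqrt2$. Their terms are at most $\sqrt K$ and $1/\sqrt K$, respectively, so each sum is at most $(1-1/\sqrt2)^{-1}<4$ times this bound (the first sum may be empty):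
\[
\sum_k\sqrt{\frac\Lambda k}\,\min\Bigl(1,\frac kK\Bigr)\le\frac{\sqrt\Lambda}K\sum_{k\le K}\sqrt k+\sqrt\Lambda\sum_{k>K}\frac1{\sqrt k}\le8\sqrt{\frac\Lambda K}=\frac{32\Lambda}{\sqrt M}.
\]
A critical word $ux$ is $0^n$, or has $u$ not good, or has $u$ good and $x\in A_u\cap B_k(u)$ for some $k$. Since the $n+1$ words $1^a0^{n-a}$ are pn, $0^n$ contributes at most $\frac1{n+1}$ to $q_n$. The second kind contributes at most $\frac2n$ by Lemma~\ref{lem:good}. By \eqref{eq:phi} and \eqref{eq:Phibound}, and since there are at most $n$ values of $k$, the third kind contributes at most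
\[
\frac1{\mathrm{pnw}(n)}\sum_{u\text{ good}}|A_u|\sum_k\Phi_k(u)\le480\cdot\frac{32\Lambda}{\sqrt M}+n\cdot\frac3{n^3}.
\]
As $M\ge n/3$ and $\Lambda>1$,
\[
q_n\le\frac1{n+1}+\frac2n+\frac3{n^2}+480\cdot\frac{32\Lambda}{\sqrt M}\le C_1\frac{\Lambda_n}{\sqrt n}.
\]
By part (a), $\Lambda_n=O(\ln^2n)$, so $q_n=O(\ln^2n/\sqrt n)\to0$.
\end{proof}

\begin{remark}
The main term of this bound comes from $k$ near $K=M/(16\Lambda)$, where repetition stops helping and the gain is only the factor $\sqrt{\Lambda/k}$ of the top layer.
\end{remark}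

\section{The size of $\lambda_n$ and the average of $q_n$}\label{sec:compl}

For the lower bound on $\lambda_n$ we use two facts. First, at each scale $k\le\sqrt n$, the prefix of length $k$ of a pn word must be at least as heavy as at least $\sqrt n/2$ disjoint blocks, which, outside a negligible set of words, forces an excess of order $\sqrt{k\ln n}$. Second, a uniform word has this excess at one scale with probability at most $n^{-c}$, and the events at geometrically separated scales are nearly independent; with order $\ln n$ scales the probability becomes $e^{-c\ln^2n}$. A single linear statistic replaces the discussion of near-independence.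

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
Let $n$ be large, $L=\ln n$, $\mathcal J=\{j:L\le4^j\le\sqrt n\}$ and $k_j=4^j$. Since $|\mathcal J|\ge(\frac12L-\ln L)/\ln4-1$ and $\frac1{2\ln4}>\frac14$, we have $|\mathcal J|\ge L/4$ for large $n$.

\emph{One scale: the upper tail.} Let $X\sim\mathrm{Bin}(\ell,\frac12)$ and $V=(X-\frac\ell2)^2$. Then $EV=\ell/4$ and $EV^2=\frac{3\ell(\ell-1)}{16}+\frac\ell{16}\le3(EV)^2$. By the Paley--Zygmund inequality with $\theta=\frac14$, $\Pr(V\ge\frac\ell{16})\ge\frac9{16}\cdot\frac13=\frac3{16}$, and by symmetry $\Pr\bigl(X\ge\frac\ell2+\frac{\sqrt\ell}4\bigr)\ge\frac3{32}$.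

To reach an excess larger by a factor of order $\sqrt L$, let $Q$ be the largest power of $4$ with $Q\le L/10$; then $Q>L/40$. For $k=k_j$, $j\in\mathcal J$, we have $k\ge L>Q$, so $Q$ divides $k$. Split $k$ uniform bits into $Q$ pieces of length $\ell=k/Q$. With probability at least $(3/32)^Q\ge e^{-2.4L/10}\ge n^{-1/4}$ every piece has at least $\frac\ell2+\frac{\sqrt\ell}4$ ones. In this case the total number of ones is at least $\frac k2+\frac{\sqrt{kQ}}4\ge\frac k2+\frac{\sqrt{kL}}{26}$. Hence
\[
\Pr\bigl(\mathrm{Bin}(k,\tfrac12)\ge\tau_k\bigr)\ge n^{-1/4},\qquad\tau_k=\tfrac k2+c_0\sqrt{kL},\quad c_0=\tfrac1{26}.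
\]

\emph{One scale: pn words have heavy prefixes.} If $w$ is pn and $P_w(k)<\tau_k$, then all the $\lfloor n/k\rfloor\ge\sqrt n/2$ disjoint consecutive blocks of length $k$ have fewer than $\tau_k$ ones. A uniform word has this property with probability at most $(1-n^{-1/4})^{\sqrt n/2}\le e^{-n^{1/4}/2}$.

\emph{All scales.} Suppose that $P_w(k_j)\ge\tau_{k_j}$ for all $j\in\mathcal J$. Then
\[
Z:=\sum_{j\in\mathcal J}k_j^{-1/2}\Bigl(P_w(k_j)-\frac{k_j}2\Bigr)\ge c_0\sqrt L\,|\mathcal J| .
\]
We can write $Z=\sum_tb_t(w_t-\frac12)$ with $b_t=\sum_{j\in\mathcal J:\,k_j\ge t}k_j^{-1/2}$, where $t$ runs over the positions up to the largest $k_j$. Let $k_{j(t)}$ be the least $k_j\ge t$ with $j\in\mathcal J$. Then $b_t\le k_{j(t)}^{-1/2}(1+\frac12+\frac14+\cdots)=2k_{j(t)}^{-1/2}$. At most $k_j$ positions $t$ have $j(t)=j$, so $\sum_tb_t^2\le\sum_{j\in\mathcal J}k_j\cdot\frac4{k_j}=4|\mathcal J|$. For uniform $w$, Hoeffding's inequality gives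
\[
\Pr\bigl(Z\ge c_0\sqrt L\,|\mathcal J|\bigr)\le e^{-2c_0^2L|\mathcal J|^2/(4|\mathcal J|)}=e^{-c_0^2L|\mathcal J|/2}\le e^{-c_0^2L^2/8}.
\]
Since $r_n$ is the probability that a uniform word of length $n$ is pn,
\[
r_n\le|\mathcal J|\,e^{-n^{1/4}/2}+e^{-c_0^2\ln^2n/8},
\]
which gives $\lambda_n\ge c\ln^2n$ for large $n$. With Theorem~\ref{thm:main}(a) and \eqref{eq:sum}, $\lambda_n=\Theta(\ln^2n)$ and $\sum_{i<n}q_i=\Theta(\ln^2n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
Recall that $\sum_{i<n}\frac{\ln i}i\sim\frac12\ln^2n$. If the first statement fails, then $nq_n/\ln n\to0$ and $\sum_{i<n}q_i=o(\ln^2n)$. If the second fails, then $nq_n/\ln n\to\infty$ and $\sum_{i<n}q_i/\ln^2n\to\infty$. Both contradict part~(a).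
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
By \eqref{eq:sum} and Theorem~\ref{thm:main}(a), and since $\lceil2R\rceil\le2R+1\le R^3$ for $R\ge2$,
\[
\sum_{R\le n<2R}q_n\le2\lambda_{\lceil2R\rceil}\le2C_0\ln^2(R^3)=18C_0\ln^2R .
\]
Each $n$ counted in (c) contributes more than $B\ln^2R/R$ to the left side, so there are at most $18C_0R/B$ of them.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BG} Balister and Gerke, \emph{Theoret. Comput. Sci.}, 2019.

\bibitem{BFLRS} P\'eter Burcsi, Gabriele Fici, Zsuzsanna Lipt\'ak, Frank Ruskey, Joe Sawada, \emph{On Prefix Normal Words and Prefix Normal Forms}, arXiv:1611.09017 (2016).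
\end{thebibliography}

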